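\title{A minimal tensor product of MF algebras that is not stably finite}

\begin{abstract}
We construct a finitely generated unital MF algebra $A$ whose minimal tensor square $A\otimes A$ contains an infinite projection, and even a copy of the Cuntz algebra $\mathcal{O}_2$. Thus the minimal tensor product of two MF algebras need not be stably finite. The construction runs a truncated shift along the invariant vectors of the tensor squares of irreducible representations of $SL_3(\mathbb{Z})$ of growing dimension. Property (T) places this shift in the tensor product, and one of its two defects cannot be detected by product states. We also show that no such example has a quasidiagonal factor, or two factors with separating families of tracial states.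
\end{abstract}

\section{Introduction}\label{sec:intro}

For a sequence $(D_n)$ of C$^*$-algebras, $\prod_n D_n$ denotes the C$^*$-algebra of bounded sequences with the supremum norm and $\bigoplus_n D_n$ the ideal of sequences with $\|x_n\|\to 0$. The class of $(x_n)$ in the quotient has norm $\limsup_n\|x_n\|$. A separable C$^*$-algebra $A$ is \emph{matricial field} (MF) if there are positive integers $k_n$ and an injective $*$-homomorphism
\[
A\hookrightarrow \prod_n \mathbb{M}_{k_n}\Big/\bigoplus_n \mathbb{M}_{k_n}.
\]
Choosing a lift $(a_n)$ for each $a\in A$, one obtains matrices whose sums, products and adjoints agree asymptotically with those in $A$, and with $\limsup_n\|a_n\|=\|a\|$. So an MF algebra is one whose algebraic structure and norm can be modeled in matrices.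

A projection $p$ is \emph{infinite} if there is $v$ with $v^*v=p$, $vv^*\le p$ and $vv^*\neq p$. In a unital algebra, $v+(1-p)$ is then an isometry that is not unitary: from $v=pvp$ one gets $(v+1-p)^*(v+1-p)=1$ and $(v+1-p)(v+1-p)^*=vv^*+1-p$. A C$^*$-algebra $A$ is \emph{stably finite} if no matrix algebra $\mathbb{M}_r(\tilde A)$ over the unitization contains an infinite projection. We always adjoin a new unit; for unital $A$ this replaces $\mathbb{M}_r(A)$ by $\mathbb{M}_r(A)\oplus\mathbb{M}_r$ and changes nothing. Every MF algebra is stably finite. The reason is that $v^*v$ and $vv^*$ have the same spectrum when $v$ is a square matrix, so that $\|v_n^*v_n-1\|\to0$ forces $\|v_nv_n^*-1\|\to0$, and the quotients above, together with the matrix algebras over them, contain no non-unitary isometry.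

Throughout, $\otimes$ denotes the minimal (spatial) tensor product. The following question comes from the work of Rainone and Schafhauser \cite{RS}.

\medskip
\noindent\textbf{Question.} \emph{Is the minimal tensor product $A\otimes B$ of two MF algebras always stably finite?}
\medskip

One would guess that it is, since the matrices $a_n\otimes b_m$ model $a\otimes b$. Blackadar and Kirchberg showed that $A\otimes B$ is MF if one of the factors is nuclear, and more generally $A\otimes B$ is MF if one of the factors is exact. It helps to see where exactness enters. Recall that $B$ is \emph{exact} if, for every C$^*$-algebra $D$ and closed ideal $J$ of $D$, the kernel of $D\otimes B\to (D/J)\otimes B$ is $J\otimes B$. Let $A\subset P/I$ with $P=\prod_n\mathbb{M}_{k_n}$ and $I=\bigoplus_n\mathbb{M}_{k_n}$. Then $P\otimes B\subset\prod_n(\mathbb{M}_{k_n}\otimes B)$, and an element of $P\otimes B$ whose coordinates tend to $0$ is the norm limit of its truncations, which lie in $I\otimes B$. This gives two maps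
\[
\prod_n(\mathbb{M}_{k_n}\otimes B)\Big/\bigoplus_n(\mathbb{M}_{k_n}\otimes B)
\ \hookleftarrow\ (P\otimes B)/(I\otimes B)\ \twoheadrightarrow\ (P/I)\otimes B\ \supset\ A\otimes B .
\]
Separable subalgebras of the left-hand algebra are MF when $B$ is (Lemma~\ref{lem:diagonal}). If $B$ is exact, the surjection is an isomorphism and $A\otimes B$ is MF. In general $A\otimes B$ only sits in a \emph{quotient} of an algebra with matrix models, and a quotient of a finite algebra can be infinite. We show that this happens.

\begin{theorem}\label{thm:infinite}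
There are a finitely generated unital MF algebra $A$, a projection $F\in A\otimes A$ and a partial isometry $W\in A\otimes A$ with $W^*W=F$, $WW^*\le F$ and $WW^*\ne F$. Hence $A\otimes A$ is not stably finite and not MF; it contains the non-unitary isometry $W+(1-F)$.
\end{theorem}

The Cuntz algebra $\mathcal{O}_2$ is the universal unital C$^*$-algebra generated by $s_0,s_1$ with $s_0^*s_0=s_1^*s_1=1=s_0s_0^*+s_1s_1^*$; it is simple.

\begin{theorem}\label{thm:cuntz}
For the same $A$ and $F$ there are $W_0,W_1\in A\otimes A$ with
\[
W_0^*W_0=W_1^*W_1=F=W_0W_0^*+W_1W_1^*\neq0 .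
\]
Hence $A\otimes A$ contains a (non-unital) copy of $\mathcal{O}_2$, and therefore a copy of every separable exact C$^*$-algebra.
\end{theorem}

The last result limits what a counterexample can look like. A family of tracial states is \emph{separating} if $a=0$ whenever $\tau(a^*a)=0$ for all $\tau$ in the family; quasidiagonality is recalled in Section~\ref{sec:limits}.

\begin{proposition}\label{prop:limits}
Let $A$ and $B$ be MF algebras.
\begin{itemize}
\item[(a)] If $A$ is quasidiagonal, then $A\otimes B$ is MF.
\item[(b)] If each of $A$ and $B$ has a separating family of tracial states, then $A\otimes B$ is stably finite. This applies to simple unital MF algebras.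
\end{itemize}
\end{proposition}

Together with the exact case, this says that if $A,B$ are MF and $A\otimes B$ is not stably finite, then both factors are non-exact and non-quasidiagonal, and they do not both have separating families of tracial states.

\section{A truncated shift and an entangled vector}\label{sec:idea}

The construction combines two computations with matrices. For a unit vector $\eta$ we write $[\eta]$ for the projection onto $\mathbb{C}\eta$. Inner products are linear in the first variable.

\subsection*{The truncated shift}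
On $\mathbb{C}^{N+1}$ with basis $\eta_0,\dots,\eta_N$ let $T_N\eta_j=\eta_{j+1}$ for $j<N$ and $T_N\eta_N=0$. Then
\[
1-T_N^*T_N=[\eta_N],\qquad 1-T_NT_N^*=[\eta_0].
\]
Let $T=(T_N)_N\in\prod_N\mathbb{M}_{N+1}$. Both defects have norm $1$ for all $N$, so both survive modulo $\bigoplus_N\mathbb{M}_{N+1}$. A unital $*$-homomorphism that kills $([\eta_N])_N$ but not $([\eta_0])_N$ sends $T$ to a non-unitary isometry. Such homomorphisms exist on $C^*(1,T)$: viewing $\mathbb{C}^{N+1}$ inside $\ell^2(\{0,1,2,\dots\})$, the operators $T_N$ and $T_N^*$ converge strongly to the unilateral shift and its adjoint, and taking strong limits is a $*$-homomorphism with this property. We shall build a truncated shift in $P\otimes P$, for a product $P$ of matrix algebras, on which the quotient map $P\otimes P\to(P/I)\otimes(P/I)$ behaves in the same way.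

\subsection*{The entangled vector}
A positive element of a minimal tensor product is zero as soon as all product states $\varphi\otimes\psi$ vanish on it. So we look for projections on which product states are small. In $\mathbb{C}^2\otimes\mathbb{C}^2$ take $\xi=(e_1\otimes e_1+e_2\otimes e_2)/\sqrt2$. For unit vectors $\eta,\zeta$,
\[
\langle[\xi](\eta\otimes\zeta),\eta\otimes\zeta\rangle=|\langle\eta\otimes\zeta,\xi\rangle|^2=\tfrac12|\eta_1\zeta_1+\eta_2\zeta_2|^2\le\tfrac12
\]
by the Cauchy--Schwarz inequality, although $\|[\xi]\|=1$. In dimension $d$ the bound is $1/d$. We need this in a form in which a functional is applied to the first factor only: for a linear functional $\omega$, let $\omega\otimes\mathrm{id}$ be the linear map with $a\otimes b\mapsto\omega(a)b$.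

\begin{lemma}\label{lem:entangled}
Let $H$ be a Hilbert space with orthonormal basis $e_1,\dots,e_d$ and let $\xi=d^{-1/2}\sum_a e_a\otimes e_a$. If $\omega$ is a positive linear functional on $B(H)$ with $\omega(1)\le1$, then $\|(\omega\otimes\mathrm{id})([\xi])\|\le 1/d$. In particular $(\omega\otimes\omega')([\xi])\le1/d$ for all states $\omega,\omega'$ on $B(H)$.
\end{lemma}

\begin{proof}
Let $e_{ab}$ be the matrix units, $e_{ab}e_c=\delta_{bc}e_a$. Both $[\xi]$ and $d^{-1}\sum_{a,b}e_{ab}\otimes e_{ab}$ send $e_c\otimes e_{c'}$ to $\delta_{cc'}d^{-1}\sum_ae_a\otimes e_a$, so they are equal. Hence $(\omega\otimes\mathrm{id})([\xi])=d^{-1}R$ with $R=\sum_{a,b}\omega(e_{ab})e_{ab}$. For scalars $\lambda_a$ and $v=\sum_a\bar\lambda_ae_{a1}$ we have $\sum_{a,b}\bar\lambda_a\lambda_b\,\omega(e_{ab})=\omega(vv^*)\ge0$, so $R$ is positive. Its trace is $\sum_a\omega(e_{aa})=\omega(1)\le1$, and the norm of a positive matrix is at most its trace.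
\end{proof}

\subsection*{The plan}
Take Hilbert spaces $H_0,H_1,H_2,\dots$ of dimensions $1=d_0<d_1<d_2<\cdots$, let $\xi_j\in H_j\otimes H_j$ be the vector of Lemma~\ref{lem:entangled}, and run the truncated shift along them:
\[
\xi_0\longmapsto\xi_1\longmapsto\cdots\longmapsto\xi_N\longmapsto0 .
\]
The defect $[\xi_0]$ is an elementary tensor of two projections, because $d_0=1$. The defect $[\xi_N]$ is seen by product states with weight at most $1/d_N\to0$. Three difficulties remain.
\begin{itemize}
\item[(i)] Elements of $P\otimes P$ are norm limits of finite sums of elementary tensors, while the formula for $[\xi_j]$ in the proof above has $d_j^2$ terms. We need the projection onto the span of the $\xi_j$, for all $N$ at once, to lie in $P\otimes P$. Since $(U\otimes U)\xi_j=\xi_j$ for every real orthogonal matrix $U$, we realize the $\xi_j$ as the invariant vectors of a group representation; property (T) then expresses the projection as a fixed continuous function of a fixed finite average (Section~\ref{sec:reps}).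
\item[(ii)] The shift must lie in $P\otimes P$ as well. It will be the partial isometry in the polar decomposition of a compressed elementary tensor, which requires the ratios $d_{j+1}/d_j$ to be bounded (Section~\ref{sec:algebra}).
\item[(iii)] States of $P/I$ vanish on each matrix block of $P$, so Lemma~\ref{lem:entangled} does not apply to them directly (Section~\ref{sec:defect}).
\end{itemize}

\section{Facts on the minimal tensor product}\label{sec:tensor}

A linear map $\varphi$ between C$^*$-algebras is \emph{c.c.p.}\ (contractive and completely positive) if $\|\varphi\|\le1$ and $\varphi\otimes\mathrm{id}_{\mathbb{M}_r}$ is positive for all $r$. States, $*$-homomorphisms and compressions $b\mapsto pbp$ by a projection are c.c.p. The algebraic tensor product is written $\odot$.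

\begin{itemize}
\item[(T1)] If $D\subset B(H)$ and $E\subset B(K)$ are faithful representations, $D\otimes E$ is the norm closure of $D\odot E$ in $B(H\otimes K)$, and it does not depend on the representations. Consequently $\|a\otimes b\|=\|a\|\,\|b\|$, and $D_0\otimes E_0\subset D\otimes E$ for subalgebras $D_0\subset D$, $E_0\subset E$.
\item[(T2)] If $\varphi:D\to D'$ and $\psi:E\to E'$ are c.c.p.\ maps (respectively $*$-homomorphisms), then $\varphi\odot\psi$ extends to a c.c.p.\ map (respectively $*$-homomorphism) $\varphi\otimes\psi:D\otimes E\to D'\otimes E'$. Identities such as $\varphi\otimes\psi=(\mathrm{id}\otimes\psi)\circ(\varphi\otimes\mathrm{id})$ hold because they hold on elementary tensors. For a state $\varphi$ on $D$ one gets the \emph{slice map} $\varphi\otimes\mathrm{id}:D\otimes E\to E$.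
\item[(T3)] $D\otimes\mathbb{M}_r$ is the algebra of $r\times r$ matrices over $D$. Reading sequences of matrices as matrices of sequences, $(\prod_nD_n)\otimes\mathbb{M}_r=\prod_n(D_n\otimes\mathbb{M}_r)$, and the same holds for $\bigoplus_n$ and for the quotient $\prod_n/\bigoplus_n$.
\item[(T4)] Let $D,E$ be unital. If $z\in D\otimes E$ is positive and $(\varphi\otimes\psi)(z)=0$ for all states $\varphi,\psi$, then $z=0$. Indeed, take faithful unital representations; vector states give $\|z^{1/2}(\eta\otimes\zeta)\|^2=\langle z(\eta\otimes\zeta),\eta\otimes\zeta\rangle=0$ for all $\eta,\zeta$, and elementary tensors span a dense subspace.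
\end{itemize}

Fact (T4) is the property of the minimal norm that produces the infinite projection.

\section{Representations of $SL_3(\mathbb{Z})$}\label{sec:reps}

\subsection*{Spectral gap}
A discrete group $\Gamma$ has \emph{property (T)} if there are a finite set $K\subset\Gamma$ and $\varepsilon>0$ such that, for every unitary representation $\pi$ without nonzero invariant vectors and every unit vector $\eta$, some $k\in K$ satisfies $\|\pi(k)\eta-\eta\|\ge\varepsilon$. The group $\Gamma=SL_3(\mathbb{Z})$ has property (T) \cite{Kazhdan,BHV}. Enlarging $K$ and decreasing $\varepsilon$ preserve the condition, so we fix such a pair with $K=K^{-1}\ne\emptyset$ and $\varepsilon\le1$. Put $\delta=\varepsilon^2/(2|K|)$ and fix a continuous function $f:[-1,1]\to[0,1]$ with $f=0$ on $[-1,1-\delta]$ and $f(1)=1$.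

\begin{lemma}\label{lem:gap}
For every unitary representation $\pi$ of $\Gamma$, the operator $h_\pi=|K|^{-1}\sum_{k\in K}\pi(k)$ is a self-adjoint contraction and $f(h_\pi)$ is the projection onto the space of invariant vectors of $\pi$.
\end{lemma}

\begin{proof}
The operator $h_\pi$ is self-adjoint because $K=K^{-1}$. It is the identity on the space $L$ of invariant vectors. The complement $L^\perp$ is preserved by $\pi$ and contains no nonzero invariant vector. For a unit vector $\eta\in L^\perp$ there is thus $k_0\in K$ with $\varepsilon^2\le\|\pi(k_0)\eta-\eta\|^2=2-2\operatorname{Re}\langle\pi(k_0)\eta,\eta\rangle$, and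
\[
\langle h_\pi\eta,\eta\rangle=\frac1{|K|}\sum_{k\in K}\operatorname{Re}\langle\pi(k)\eta,\eta\rangle\le\frac{(|K|-1)+(1-\varepsilon^2/2)}{|K|}=1-\delta .
\]
So the spectrum of $h_\pi|_{L^\perp}$ lies in $[-1,1-\delta]$, where $f$ vanishes.
\end{proof}

What matters is that $K$ and $f$ do not depend on $\pi$: we shall apply the lemma to infinitely many representations at once.

\subsection*{A family of irreducible representations}
Let $p_1=2<p_2=3<\cdots$ be the primes. Let $\pi_0$ be the trivial representation on $H_0=\mathbb{C}$. For $j\ge1$, $\Gamma$ acts through reduction modulo $p_j$ on the projective plane $X_j=\mathbb{P}^2(\mathbb{F}_{p_j})$, the set of lines through $0$ in $\mathbb{F}_{p_j}^3$, which has $(p_j^3-1)/(p_j-1)=p_j^2+p_j+1$ points. Let $\pi_j$ be the restriction of the permutation representation on $\ell^2(X_j)$ to the space $H_j$ of functions of sum zero. The dimensions $d_j=\dim H_j$ are $d_0=1$ and $d_j=p_j^2+p_j$ for $j\ge1$, that is $1,6,12,30,\dots$; they increase strictly to infinity.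

The real-valued functions in $H_j$ span $H_j$ and are preserved by $\pi_j$. Fix an orthonormal basis $e^j_1,\dots,e^j_{d_j}$ of $H_j$ consisting of real functions ($e^0_1=1$), so that each $\pi_j(g)$ is a real orthogonal matrix, and put
\[
\xi_j=d_j^{-1/2}\sum_{a=1}^{d_j}e^j_a\otimes e^j_a\in H_j\otimes H_j .
\]

\begin{lemma}\label{lem:invariant}
The representations $\pi_j$ are irreducible and pairwise inequivalent. The space of invariant vectors of $\pi_i\otimes\pi_j$ is $0$ if $i\ne j$ and $\mathbb{C}\xi_j$ if $i=j$.
\end{lemma}

\begin{proof}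
Let $j\ge1$ and $p=p_j$. The reduction $\Gamma\to SL_3(\mathbb{F}_p)$ is onto, because $SL_3(\mathbb{F}_p)$ is generated by elementary matrices and these lift to $\Gamma$. The group $SL_3(\mathbb{F}_p)$ is transitive on ordered pairs of distinct lines: if the pairs are spanned by $v_1,v_2$ and $v_1',v_2'$, complete them to bases by $v_3$ and $v_3'$, let $g v_a=v_a'$, and replace $v_3'$ by $(\det g)^{-1}v_3'$ to obtain determinant $1$. Hence $\Gamma$ has two orbits on $X_j\times X_j$, the diagonal and its complement. An operator on $\ell^2(X_j)$ commutes with the permutation representation exactly when its matrix is constant on these orbits, so the commutant has dimension $2$ and is spanned by the projections onto the constants and onto $H_j$. The projection onto an invariant subspace of $H_j$ lies in the commutant, so the subspace is $0$ or $H_j$. Thus $\pi_j$ is irreducible, and the $\pi_j$ are inequivalent because their dimensions differ.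

Identify $\sum_{a,b}z_{ab}\,e^i_a\otimes e^j_b$ with the matrix $Z=(z_{ab})$, an operator $H_j\to H_i$. For matrices $U,V$, the coefficient of $e^i_c\otimes e^j_d$ in $(U\otimes V)\sum z_{ab}\,e^i_a\otimes e^j_b$ is $\sum_{a,b}U_{ca}z_{ab}V_{db}=(UZV^T)_{cd}$. As $\pi_j(g)$ is orthogonal, $(\pi_i\otimes\pi_j)(g)$ acts by $Z\mapsto\pi_i(g)Z\pi_j(g)^{-1}$, and invariant vectors are intertwiners from $\pi_j$ to $\pi_i$. By Schur's lemma these are $0$ for $i\neq j$ and multiples of the identity matrix, which corresponds to $d_j^{1/2}\xi_j$, for $i=j$.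
\end{proof}

Because the $\pi_j$ are real, the same representation, and later the same algebra, serves in both tensor factors.

\subsection*{Growth of the dimensions}
Let $\mathbb{N}_0=\{0,1,2,\dots\}$. The shift of Section~\ref{sec:idea} follows the map $\sigma(j)=j+1$. For the Cuntz relations we need two injections whose ranges partition $\mathbb{N}_0$, namely $\beta_0(j)=2j$ and $\beta_1(j)=2j+1$. From now on $\beta$ denotes any one of $\sigma,\beta_0,\beta_1$. Each is injective and satisfies
\begin{equation}\label{eq:beta}
j\le\beta(j)\le2j+1 .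
\end{equation}

\begin{lemma}\label{lem:growth}
There is a constant $C$ with $d_j\le d_{\beta(j)}\le Cd_j$ for all $j\in\mathbb{N}_0$ and all three maps $\beta$.
\end{lemma}

\begin{proof}
By \eqref{eq:beta}, $d_j\le d_{\beta(j)}\le d_{2j+1}$, so it suffices to bound $d_{2j+1}/d_j$ for $j\ge2$. For $1\le j\le i$,
\[
\frac{d_i}{d_j}=\frac{p_i^2(1+1/p_i)}{p_j^2(1+1/p_j)}\le\Big(\frac{p_i}{p_j}\Big)^2 .
\]
Chebyshev's estimate gives constants $0<\alpha_1<\alpha_2$ with $\alpha_1\,j\log j\le p_j\le\alpha_2\,j\log j$ for $j\ge2$. For such $j$ we have $2j+1\le\frac52j$ and $2j+1\le j^3$, hence $p_{2j+1}/p_j\le\frac52\cdot3\cdot\alpha_2/\alpha_1$.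
\end{proof}

For $\sigma$ alone, which is all that Theorem~\ref{thm:infinite} needs, Bertrand's postulate $p_{j+1}<2p_j$ suffices: it gives $d_{j+1}\le4d_j$ for $j\ge1$, and $d_1=6d_0$.

\section{The algebra $A$ and its partial isometries}\label{sec:algebra}

For $n\ge0$ let $H^{(n)}=H_0\oplus\dots\oplus H_n$, a finite-dimensional space, and let
\[
P=\prod_nB(H^{(n)}),\qquad I=\bigoplus_nB(H^{(n)}),\qquad Q=P/I,
\]
with quotient map $\kappa:P\to Q$. For $g\in\Gamma$ let $u(g)\in P$ be the unitary with $n$-th coordinate $\pi_0(g)\oplus\dots\oplus\pi_n(g)$. Let $S_\beta\in P$ have $n$-th coordinate $S_\beta^{(n)}$, where for $j\le n$ and $a\le d_j$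
\[
S^{(n)}_\beta e^j_a=\begin{cases}e^{\beta(j)}_a&\text{if }\beta(j)\le n,\\ 0&\text{if }\beta(j)>n.\end{cases}
\]
This makes sense because $d_j\le d_{\beta(j)}$, and $S^{(n)}_\beta$ is a partial isometry because it sends the basis vectors that it does not kill to distinct basis vectors, $\beta$ being injective.

Let $A\subset Q$ be the C$^*$-algebra generated by $1$, the unitaries $\kappa(u(k))$ for $k\in K$, and $\kappa(S_\sigma)$, $\kappa(S_{\beta_0})$, $\kappa(S_{\beta_1})$. It is unital and finitely generated, hence separable, and it is contained in $Q$. So $A$ is MF.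

The algebra $P$ acts faithfully on $\bigoplus_nH^{(n)}$, so by (T1) $P\otimes P$ acts faithfully on $\bigoplus_{n,m}H^{(n)}\otimes H^{(m)}$, and each summand is reducing. Thus $x\in P\otimes P$ is determined by its coordinates $x_{n,m}\in B(H^{(n)}\otimes H^{(m)})$, and $x\mapsto x_{n,m}$ is a unital $*$-homomorphism, so it commutes with continuous functional calculus. Let
\[
\rho=\kappa\otimes\kappa:P\otimes P\to Q\otimes Q,
\]
a unital $*$-homomorphism by (T2); by (T1), $A\otimes A\subset Q\otimes Q$. We compute in $P\otimes P$, marking its elements with a hat, and then apply $\rho$.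

\begin{example}\label{ex:small}
Take $\beta=\sigma$ and the coordinate $n=m=1$. Here $H^{(1)}=\mathbb{C}\oplus H_1$ has dimension $7$. Among the four summands $H_i\otimes H_j$ of $H^{(1)}\otimes H^{(1)}$, only $H_0\otimes H_0$ and $H_1\otimes H_1$ have invariant vectors, so the projection onto the invariant vectors is $E=[\xi_0]+[\xi_1]$. The operator $S=S^{(1)}_\sigma$ sends $e^0_1$ to $e^1_1$ and kills $H_1$. Thus $(S\otimes S)\xi_0=e^1_1\otimes e^1_1$, which is not invariant; its projection onto the invariant vectors is $\langle e^1_1\otimes e^1_1,\xi_1\rangle\xi_1=6^{-1/2}\xi_1$. So $E(S\otimes S)E$ is the weighted shift $\xi_0\mapsto6^{-1/2}\xi_1$, $\xi_1\mapsto0$. Removing the weight gives $V:\xi_0\mapsto\xi_1\mapsto0$, with $E-VV^*=[\xi_0]$ and $E-V^*V=[\xi_1]$. The product vector state of $e^0_1\otimes e^0_1$ takes the value $1$ on the first defect, and no product state exceeds $1/6$ on the second. For $n=m=2$ the weights are $6^{-1/2}$ and $(6/12)^{1/2}$, the first defect is unchanged, and the second is $[\xi_2]$, with bound $1/12$.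
\end{example}

For $m\in\mathbb{N}_0$ let $J_\beta(m)=\{j\in\mathbb{N}_0: j\le m<\beta(j)\}$, the set of indices that $\beta$ pushes past the truncation. For instance $J_\sigma(m)=\{m\}$ and $J_{\beta_0}(m)=\{j:m/2<j\le m\}$.

\begin{proposition}\label{prop:isometries}
There are elements $\hat F$ and $\hat W_\beta$ of $P\otimes P$ with $\rho(\hat F),\rho(\hat W_\beta)\in A\otimes A$ such that, for all $n,m$ and $N=\min(n,m)$,
\begin{align}
\hat F_{n,m}&=\sum_{j\le N}[\xi_j],\label{eq:F}\\
(\hat W_\beta\hat W_\beta^*)_{n,m}&=\sum_{i\le N,\ i\in\beta(\mathbb{N}_0)}[\xi_i],\label{eq:range}\\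
(\hat F-\hat W_\beta^*\hat W_\beta)_{n,m}&=\sum_{j\in J_\beta(N)}[\xi_j].\label{eq:defect}
\end{align}
\end{proposition}

\begin{proof}
\emph{The projection.} Let $\hat h=|K|^{-1}\sum_{k\in K}u(k)\otimes u(k)$ and $\hat F=f(\hat h)$. The coordinate $\hat h_{n,m}$ is the operator $h_\pi$ of Lemma~\ref{lem:gap} for $\pi=\bigoplus_{i\le n,\,j\le m}\pi_i\otimes\pi_j$. By Lemma~\ref{lem:invariant} the invariant vectors of $\pi$ are spanned by the orthonormal vectors $\xi_0,\dots,\xi_N$, which proves \eqref{eq:F}. Since $\rho(\hat h)$ lies in the unital algebra $A\otimes A$, so does $\rho(\hat F)=f(\rho(\hat h))$.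

\emph{The weighted shift.} Let $\hat X=\hat F(S_\beta\otimes S_\beta)\hat F$, a contraction with $\rho(\hat X)\in A\otimes A$. Fix $n,m$ and $j\le N$. If $\beta(j)>N$, then $S^{(n)}_\beta$ or $S^{(m)}_\beta$ kills $H_j$, so $\hat X_{n,m}\xi_j=0$. If $\beta(j)\le N$, then
\[
(S^{(n)}_\beta\otimes S^{(m)}_\beta)\xi_j=d_j^{-1/2}\sum_{a\le d_j}e^{\beta(j)}_a\otimes e^{\beta(j)}_a\in H_{\beta(j)}\otimes H_{\beta(j)} .
\]
This vector is orthogonal to $\xi_i$ for $i\ne\beta(j)$, and its inner product with $\xi_{\beta(j)}$ is a sum of $d_j$ terms equal to $d_j^{-1/2}d_{\beta(j)}^{-1/2}$. Therefore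
\[
\hat X_{n,m}\xi_j=c_j\,\xi_{\beta(j)},\qquad c_j=(d_j/d_{\beta(j)})^{1/2}\in[C^{-1/2},1],
\]
by Lemma~\ref{lem:growth}. As $\beta$ is injective, the vectors $\hat X_{n,m}\xi_j$ are pairwise orthogonal. Hence $(\hat X^*\hat X)_{n,m}$ has $\xi_j$ as an eigenvector with eigenvalue $c_j^2$ or $0$, according to whether $\beta(j)\le N$ or not, and it vanishes on the range of $1-\hat F_{n,m}$.

\emph{Removing the weights.} Let $g$ be continuous on $[0,1]$ with $g(0)=0$ and $g(t)=t^{-1/2}$ for $t\ge1/C$, and put $\hat W_\beta=\hat Xg(\hat X^*\hat X)\in P\otimes P$. Then $\rho(\hat W_\beta)=\rho(\hat X)g(\rho(\hat X)^*\rho(\hat X))\in A\otimes A$. All nonzero eigenvalues $c_j^2$ are at least $1/C$, so $(\hat W_\beta)_{n,m}$ vanishes on the range of $1-\hat F_{n,m}$ and, for $j\le N$,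
\[
(\hat W_\beta)_{n,m}\xi_j=\begin{cases}\xi_{\beta(j)}&\text{if }\beta(j)\le N,\\0&\text{if }\beta(j)>N.\end{cases}
\]
This is a partial isometry. Its initial space is spanned by the $\xi_j$ with $j\le N$ and $j\notin J_\beta(N)$, which is \eqref{eq:defect}. Its final space is spanned by the $\xi_{\beta(j)}$ with $j\le N$ and $\beta(j)\le N$; the first condition follows from the second by \eqref{eq:beta}, which gives \eqref{eq:range}.
\end{proof}

If the ratios $d_{\beta(j)}/d_j$ were unbounded, the eigenvalues $c_j^2$ would accumulate at $0$, and no continuous function on $[0,1]$ would agree with $t^{-1/2}$ on all of them.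

\section{The defect at infinity vanishes}\label{sec:defect}

Let $\hat G_\beta=\hat F-\hat W_\beta^*\hat W_\beta$. By \eqref{eq:defect} it is a projection. It is not killed by $\rho$ for the obvious reason, that of lying in the closure of $I\otimes P+P\otimes I$: every $x$ in that closure satisfies $\|x_{n,n}\|\to0$, as one sees on elementary tensors, whereas $(\hat G_\sigma)_{n,n}=[\xi_n]$ has norm $1$.

\begin{proposition}\label{prop:vanish}
$\rho(\hat G_\beta)=0$.
\end{proposition}

A state of $Q$ depends only on the behavior of a sequence as $n\to\infty$. We therefore apply the two states one after the other. For fixed $m$, the coordinates $(\hat G_\beta)_{n,m}$ do not depend on $n$ once $n\ge m$. The first state then acts on finitely many fixed matrix algebras $B(H_j)$, where Lemma~\ref{lem:entangled} applies, and only afterwards does $m$ tend to infinity.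

\begin{proof}
By (T4) it suffices to show $(\varphi\otimes\psi)(\rho(\hat G_\beta))=0$ for all states $\varphi,\psi$ of $Q$. The states $\hat\varphi=\varphi\circ\kappa$ and $\hat\psi=\psi\circ\kappa$ of $P$ vanish on $I$. With $y=(\hat\varphi\otimes\mathrm{id})(\hat G_\beta)\in P$, (T2) gives
\[
(\varphi\otimes\psi)(\rho(\hat G_\beta))=(\hat\varphi\otimes\hat\psi)(\hat G_\beta)=\hat\psi(y),
\]
so it suffices to show that $y\in I$, that is, $\|y_m\|\to0$.

Fix $m$, let $\mathrm{ev}_m:P\to B(H^{(m)})$ be the coordinate map, and let $x=(\mathrm{id}\otimes\mathrm{ev}_m)(\hat G_\beta)$. Then $y_m=(\hat\varphi\otimes\mathrm{id})(x)$ by (T2). By (T3), $P\otimes B(H^{(m)})=\prod_nB(H^{(n)})\otimes B(H^{(m)})$, and the $n$-th coordinate of $x$ is $(\hat G_\beta)_{n,m}$, which equals $\sum_{j\in J_\beta(m)}[\xi_j]$ for all $n\ge m$.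

Regard $B(H_j)$ as a corner of $B(H^{(n)})$ for $n\ge j$, and let $\iota_j:B(H_j)\to P$ be the $*$-homomorphism that sends $t$ to the sequence with $n$-th coordinate $t$ for $n\ge j$ and $0$ for $n<j$. Put
\[
x'=\sum_{j\in J_\beta(m)}(\iota_j\otimes\mathrm{id})([\xi_j])\in P\otimes B(H^{(m)}),
\]
where $[\xi_j]\in B(H_j)\otimes B(H_j)$ and the second factor is a corner of $B(H^{(m)})$. The $n$-th coordinates of $x$ and $x'$ agree for $n\ge m$. So $x-x'$, written as a matrix over $P$, has entries with finitely many nonzero coordinates; these lie in $I$, and $(\hat\varphi\otimes\mathrm{id})(x-x')=0$. With $\omega_j=\hat\varphi\circ\iota_j$ we obtain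
\[
y_m=\sum_{j\in J_\beta(m)}(\omega_j\otimes\mathrm{id})([\xi_j]),\qquad(\omega_j\otimes\mathrm{id})([\xi_j])\in B(H_j).
\]
Each $\omega_j$ is a positive functional with $\omega_j(1)\le1$, so the $j$-th term has norm at most $1/d_j$ by Lemma~\ref{lem:entangled}. The terms live on the mutually orthogonal subspaces $H_j$ of $H^{(m)}$, so the norm of the sum is the maximum of the norms, however many terms there are (and $y_m=0$ if there are none). If $j\in J_\beta(m)$ then $m<\beta(j)\le2j+1$ by \eqref{eq:beta}, so $j\ge m/2$. Hence $\|y_m\|\le1/d_{\lceil m/2\rceil}\to0$.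
\end{proof}

This is the place where $d_j\to\infty$ is used. The same computation for $\hat F$ involves all $j\le m$, including $j=0$ with $d_0=1$, and gives no decay; this is consistent with $\rho(\hat F)\neq0$ below.

\begin{proof}[Proof of Theorems~\ref{thm:infinite} and~\ref{thm:cuntz}]
Put $F=\rho(\hat F)$ and $W_\beta=\rho(\hat W_\beta)$. These lie in $A\otimes A$ by Proposition~\ref{prop:isometries}, $F$ is a projection by \eqref{eq:F}, and Proposition~\ref{prop:vanish} says
\begin{equation}\label{eq:source}
W_\beta^*W_\beta=F .
\end{equation}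
Let $\hat q\in P$ have as $n$-th coordinate the projection of $H^{(n)}$ onto $H_0$, and let $q=\kappa(\hat q)$. Then $\|q\|=\limsup_n\|\hat q_n\|=1$, so $q\otimes q$ is a nonzero projection by (T1). The coordinate $(\hat q\otimes\hat q)_{n,m}$ is the projection onto $H_0\otimes H_0=\mathbb{C}\xi_0$. Since $\sigma(\mathbb{N}_0)=\mathbb{N}_0\setminus\{0\}$, \eqref{eq:F} and \eqref{eq:range} give $\hat W_\sigma\hat W_\sigma^*=\hat F-\hat q\otimes\hat q$. Thus $W=W_\sigma$ satisfies
\[
W^*W=F,\qquad WW^*=F-q\otimes q,
\]
so $WW^*\le F$, $WW^*\ne F$ and $F\ne0$. The remaining claims of Theorem~\ref{thm:infinite} follow from the remarks on infinite projections in Section~\ref{sec:intro}.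

The ranges of $\beta_0$ and $\beta_1$ partition $\mathbb{N}_0$, so \eqref{eq:F} and \eqref{eq:range} give $\hat W_{\beta_0}\hat W_{\beta_0}^*+\hat W_{\beta_1}\hat W_{\beta_1}^*=\hat F$. Applying $\rho$ and using \eqref{eq:source}, the elements $W_i=W_{\beta_i}$ satisfy the relations in Theorem~\ref{thm:cuntz}. They lie in the corner $F(A\otimes A)F$, whose unit is $F\ne0$, so there is a unital $*$-homomorphism $\mathcal{O}_2\to F(A\otimes A)F$ with $s_i\mapsto W_i$; it is injective because $\mathcal{O}_2$ is simple. That $F\ne1$ is shown in Remark~\ref{rem:traces}. By Kirchberg's embedding theorem \cite{KP}, every separable exact C$^*$-algebra embeds in $\mathcal{O}_2$.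
\end{proof}

\begin{remark}
The numbers $\dim H^{(n)}$ increase strictly. Splitting $\{1,2,\dots\}$ into these numbers and the rest shows that $Q$ is a direct summand of $\mathcal{Q}=\prod_k\mathbb{M}_k/\bigoplus_k\mathbb{M}_k$. By (T1), $\mathcal{Q}\otimes\mathcal{Q}$ contains $\mathcal{O}_2$ and is not stably finite.
\end{remark}

\section{Quasidiagonal factors and tracial states}\label{sec:limits}

We now prove Proposition~\ref{prop:limits}. Part (a) has two steps: embed $A\otimes B$ in a quotient built from the MF algebras $\mathbb{M}_k\otimes B$, and then pass to matrices by a diagonal argument, which we isolate first.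

\begin{lemma}\label{lem:diagonal}
Let $C_1,C_2,\dots$ be MF algebras. Every separable C$^*$-subalgebra $C$ of $\prod_nC_n/\bigoplus_nC_n$ is MF.
\end{lemma}

\begin{proof}
Regard $C_n$ as a subalgebra of $\prod_m\mathbb{M}_{k(n,m)}/\bigoplus_m\mathbb{M}_{k(n,m)}$. Let $D=\{z_1,z_2,\dots\}$ be a countable dense $*$-subalgebra of $C$ over $\mathbb{Q}[i]=\{\lambda_1,\lambda_2,\dots\}$. For $z\in D$ choose a lift $(c_n(z))_n\in\prod_nC_n$ and, for each $n$, a lift $(\theta_{n,m}(z))_m$ of $c_n(z)$. For a map $\gamma$ from $D$ to a C$^*$-algebra consider the expressions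
\begin{equation}\label{eq:expr}
\gamma(z),\qquad\gamma(zw)-\gamma(z)\gamma(w),\qquad\gamma(\lambda z+w)-\lambda\gamma(z)-\gamma(w),\qquad\gamma(z^*)-\gamma(z)^* .
\end{equation}
Fix $n$ and let $z,w$ range over $z_1,\dots,z_n$ and $\lambda$ over $\lambda_1,\dots,\lambda_n$. Each expression for $\gamma=\theta_{n,m}$, as a sequence in $m$, lifts the same expression for $\gamma=c_n$. Since norms in the quotient are upper limits, there is $m_n$ such that for $m\ge m_n$ the norm of each of these finitely many expressions for $\theta_{n,m}$ is less than its norm for $c_n$ plus $1/n$. For each $z\in\{z_1,\dots,z_n\}$ there is also an index $m\ge m_n$ with $\|\theta_{n,m}(z)\|>\|c_n(z)\|-1/n$. Let $M_n$ be the finite set of these indices and let $\theta_n=\bigoplus_{m\in M_n}\theta_{n,m}$, with values in $\mathbb{M}_{r_n}$, $r_n=\sum_{m\in M_n}k(n,m)$.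

For fixed $z,w,\lambda$ and large $n$ we have $\big|\|\theta_n(z)\|-\|c_n(z)\|\big|<1/n$, so $(\theta_n(z))_n$ is bounded with $\limsup_n\|\theta_n(z)\|=\|z\|$. The last three expressions in \eqref{eq:expr} tend to $0$ for $\gamma=c_n$, since they lift $0\in C$, hence also for $\gamma=\theta_n$. So $z\mapsto(\theta_n(z))_n$ induces an isometric $\mathbb{Q}[i]$-linear $*$-homomorphism $D\to\prod_n\mathbb{M}_{r_n}/\bigoplus_n\mathbb{M}_{r_n}$, and its continuous extension to $C$ is an injective $*$-homomorphism.
\end{proof}

By Voiculescu's characterization, a separable C$^*$-algebra $A$ is \emph{quasidiagonal} exactly when there are c.c.p.\ maps $\varphi_n:A\to\mathbb{M}_{k_n}$ with $\|\varphi_n(aa')-\varphi_n(a)\varphi_n(a')\|\to0$ and $\|\varphi_n(a)\|\to\|a\|$ for all $a,a'\in A$. The gain over the MF property is that the matrix models are c.c.p.\ maps, which (T2) allows us to tensor with $\mathrm{id}_B$.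

\begin{proof}[Proof of Proposition~\ref{prop:limits}(a)]
Let $\Phi_n=\varphi_n\otimes\mathrm{id}_B:A\otimes B\to C_n=\mathbb{M}_{k_n}\otimes B$. Each $C_n$ is MF by (T3). The maps $\Phi_n$ are c.c.p.\ and define a linear, $*$-preserving contraction $\Phi:A\otimes B\to\prod_nC_n/\bigoplus_nC_n$. Since
\[
\|\Phi_n(aa'\otimes bb')-\Phi_n(a\otimes b)\Phi_n(a'\otimes b')\|=\|\varphi_n(aa')-\varphi_n(a)\varphi_n(a')\|\,\|bb'\|\to0,
\]
$\Phi$ is multiplicative on elementary tensors, hence everywhere by linearity and continuity. As $A\otimes B$ is separable, Lemma~\ref{lem:diagonal} finishes the proof once $\Phi$ is shown to be isometric, that is, $\limsup_n\|\Phi_n(z)\|\ge\|z\|$ for $z\in A\otimes B$.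

We reduce to the case where $B$ is replaced by a matrix algebra. The maps $\varphi_n$ induce an isometric $*$-homomorphism $A\to\prod_n\mathbb{M}_{k_n}/\bigoplus_n\mathbb{M}_{k_n}$. Its amplification by $\mathbb{M}_r$ is an injective $*$-homomorphism, hence isometric, and by (T3) this means $\limsup_n\|(\varphi_n\otimes\mathrm{id})(w)\|=\|w\|$ for $w\in A\otimes\mathbb{M}_r$. Let $\psi:B\to\mathbb{M}_r$ be c.c.p. By (T2),
\[
\limsup_n\|\Phi_n(z)\|\ge\limsup_n\|(\mathrm{id}\otimes\psi)(\Phi_n(z))\|=\limsup_n\|(\varphi_n\otimes\mathrm{id})((\mathrm{id}\otimes\psi)(z))\|=\|(\mathrm{id}\otimes\psi)(z)\| .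
\]
It remains to see that $\|z\|=\sup_\psi\|(\mathrm{id}\otimes\psi)(z)\|$. Represent $A\subset B(H)$ and $B\subset B(L)$ faithfully. For unit vectors $\eta,\zeta\in H\odot L$ choose a finite-rank projection $p$ on $L$ such that $1\otimes p$ fixes both, and let $\psi:B\to B(pL)$ be the compression by $p$. Then $(\mathrm{id}\otimes\psi)(z)$ is the compression of $z$ by $1\otimes p$, so $|\langle z\eta,\zeta\rangle|\le\|(\mathrm{id}\otimes\psi)(z)\|$. Such vectors are dense in the unit sphere of $H\otimes L$.
\end{proof}

For part (b) we use one property of traces. Let $\omega$ be a tracial state on a C$^*$-algebra, written as $\omega=\langle\pi(\cdot)\Omega,\Omega\rangle$ with a representation $\pi$ and a cyclic unit vector $\Omega$, as in the GNS construction. Then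
\begin{equation}\label{eq:kernel}
\pi(x)=0\iff\omega(x^*x)=0 .
\end{equation}
One direction is $\omega(x^*x)=\|\pi(x)\Omega\|^2$. For the other,
\[
\|\pi(x)\pi(y)\Omega\|^2=\omega(y^*x^*xy)=\omega(xyy^*x^*)\le\|y\|^2\omega(xx^*)=\|y\|^2\omega(x^*x),
\]
and the vectors $\pi(y)\Omega$ are dense.

\begin{lemma}\label{lem:trace}
A nonzero unital MF algebra $A$ has a tracial state.
\end{lemma}

\begin{proof}
Let $A\subset\prod_n\mathbb{M}_{k_n}/\bigoplus_n\mathbb{M}_{k_n}$; the unit $1_A$ need not be the unit of the quotient. Lift $1_A$ to a self-adjoint sequence $(x_n)$, so $\|x_n^2-x_n\|\to0$, and let $p_n$ be the spectral projection of $x_n$ for $(1/2,\infty)$. For real $t$ we have $|t-1|\le2|t^2-t|$ if $t>1/2$ and $|t|\le2|t^2-t|$ if $t\le1/2$, so $\|x_n-p_n\|\to0$ and $(p_n)$ lifts $1_A$. As $1_A\ne0$, the set $\{n:p_n\ne0\}$ is infinite; let $\mathcal{U}$ be a free ultrafilter containing it. For $a\in A$ with lift $(a_n)$ put $\tau(a)=\lim_{\mathcal{U}}\operatorname{Tr}(p_na_np_n)/\operatorname{Tr}(p_n)$. The quotient of traces is bounded by $\|a_n\|$, so $\tau(a)$ exists and does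 not depend on the lift. The map $\tau$ is linear, $\tau(1_A)=1$, and $\tau(a^*a)\ge0$ by the lift $(a_n^*a_n)$. Since $ab=a1_Ab$ has the lift $(a_np_nb_n)$ and $\operatorname{Tr}(p_na_np_nb_np_n)=\operatorname{Tr}(p_nb_np_na_np_n)$, we get $\tau(ab)=\tau(ba)$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:limits}(b)]
Let $\tau$ and $\tau'$ range over the separating families of $A$ and $B$, with GNS representations $(\pi_\tau,\Omega_\tau)$ and $(\pi_{\tau'},\Omega_{\tau'})$. By \eqref{eq:kernel}, $\bigoplus_\tau\pi_\tau$ and $\bigoplus_{\tau'}\pi_{\tau'}$ are faithful, so their tensor product $\bigoplus_{\tau,\tau'}\pi_\tau\otimes\pi_{\tau'}$ is faithful on $A\otimes B$ by (T1). The state $\tau\otimes\tau'$ is tracial on $A\odot B$, hence on $A\otimes B$, and it is the vector state of the cyclic vector $\Omega_\tau\otimes\Omega_{\tau'}$ for $\pi_\tau\otimes\pi_{\tau'}$. If $z\ge0$ in $A\otimes B$ is killed by all $\tau\otimes\tau'$, then \eqref{eq:kernel} puts $z^{1/2}$ in the kernel of every $\pi_\tau\otimes\pi_{\tau'}$, so $z=0$.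

Let $E$ be the unitization of $A\otimes B$, and let $\mathcal{T}$ consist of the character $\chi$ of $E$ with kernel $A\otimes B$ and the tracial states $\lambda1+c\mapsto\lambda+(\tau\otimes\tau')(c)$. If $z\ge0$ in $E$ is killed by $\mathcal{T}$, then $z\in A\otimes B$ because $\chi(z)=0$, and so $z=0$. Now let $z=(z_{ij})\ge0$ in $\mathbb{M}_r(E)$ be killed by the traces $\operatorname{Tr}\otimes\omega$, $\omega\in\mathcal{T}$. Each $z_{ii}$ is positive and $\sum_i\omega(z_{ii})=0$, so $z_{ii}=0$; writing $z=y^*y$ gives $\sum_ky_{ki}^*y_{ki}=z_{ii}=0$, so $y=0$ and $z=0$. If $v^*v=p$ and $vv^*\le p$ in $\mathbb{M}_r(E)$, then $p-vv^*=v^*v-vv^*$ is positive and killed by all these traces, so $vv^*=p$. Thus $A\otimes B$ is stably finite. The MF hypothesis has not been used so far.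

It is used for the last claim. A simple unital MF algebra has a tracial state $\tau$ by Lemma~\ref{lem:trace}. By \eqref{eq:kernel}, $\{x:\tau(x^*x)=0\}=\ker\pi_\tau$ is a closed ideal that does not contain $1$, so it is $0$, and $\{\tau\}$ is a separating family.
\end{proof}

\begin{remark}\label{rem:traces}
For the algebra $A$ of Section~\ref{sec:algebra} the failure of (b) can be seen directly. Let $\tau$ be any tracial state of $A$; one exists by Lemma~\ref{lem:trace}. The relations of Theorem~\ref{thm:cuntz} give $(\tau\otimes\tau)(F)=2(\tau\otimes\tau)(F)$, so $(\tau\otimes\tau)(F)=0$ and $F\ne1$. Choose a state $\varphi$ of $Q$ with $\varphi(q)=1$. The slice map $\varphi\otimes\mathrm{id}$ sends $A\otimes A$ into $A$ and $q\otimes q=F-WW^*$ to $q$, so $q\in A$. From $q\otimes q\le F$ we get $\tau(q)^2=0$. Every tracial state of $A$ thus vanishes on the nonzero projection $q$.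
\end{remark}

\begin{thebibliography}{9}

\bibitem{BHV} Bekka, de la Harpe and Valette, \emph{Kazhdan's Property (T)}.

\bibitem{Kazhdan} Kazhdan, 1967.

\bibitem{KP} Kirchberg and Phillips, J. reine angew. Math. 525 (2000).

\bibitem{RS} Timothy Rainone and Christopher Schafhauser, \emph{Crossed products of nuclear C$^*$-algebras by free groups and their traces}, arXiv:1601.06090 (2016).

\end{thebibliography}
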